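\title{The Hausdorff dimension of infinitely badly approximable affine forms}

\begin{abstract}
Let $(m,n)\neq(1,1)$ and $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$. We show that the set of real $m\times n$ matrices $A$ for which $\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}\to\infty$ as $\|\mathbf q\|\to\infty$ in $\mathbb Z^n$ has Hausdorff dimension $mn-\frac{mn}{m+n}$, and that the set of all such pairs $(A,\mathbf b)$ has Hausdorff dimension $mn+m-\frac{mn}{m+n}$. The upper bounds are known. For the lower bounds we construct a Cantor set of matrices whose lattices, moved by a diagonal flow, contain at every time a short vector on which the character defined by $\mathbf b$ is far from trivial. The dimensions remain the same if the quantity above is required to grow faster than a prescribed function $\psi(\|\mathbf q\|)\ge1$ with $\log\psi(Q)=o(\log Q)$.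
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m,n$ be positive integers and let $M_{m,n}(\mathbb R)\cong\mathbb R^{mn}$ be the space of real $m\times n$ matrices. For $\mathbf x\in\mathbb R^k$ put
\[
\|\mathbf x\|=\max_{1\le i\le k}|x_i|,\qquad \|\mathbf x\|_{\mathbb Z}=\min_{\mathbf s\in\mathbb Z^k}\|\mathbf x-\mathbf s\|.
\]
A pair $(A,\mathbf b)\in M_{m,n}(\mathbb R)\times\mathbb R^m$ defines the affine form $\mathbf q\mapsto A\mathbf q-\mathbf b$, and $\|A\mathbf q-\mathbf b\|_{\mathbb Z}$ is the distance from $A\mathbf q$ to the target $\mathbf b$ in the torus $\mathbb R^m/\mathbb Z^m$. The number of vectors $\mathbf q\in\mathbb Z^n$ with $\|\mathbf q\|\le Q$ is of order $Q^n$. If their images were spread evenly over the torus, the one nearest to $\mathbf b$ would be at distance of order $Q^{-n/m}$. So $\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}$ measures the quality of an approximation on its natural scale. The pair $(A,\mathbf b)$ is called \emph{infinitely badly approximable} if the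 target is missed on this scale by an unbounded factor:
\[
\liminf_{\mathbf q\in\mathbb Z^n,\ \|\mathbf q\|\to\infty}\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}=\infty .
\]
Let $\mathbf{Bad}(\infty)\subset M_{m,n}(\mathbb R)\times\mathbb R^m$ be the set of such pairs, and let $\mathbf{Bad}^{\mathbf b}(\infty)=\{A:(A,\mathbf b)\in\mathbf{Bad}(\infty)\}$ be its slice at $\mathbf b$. We ask for the Hausdorff dimension $\dim_H$ of these sets.

If $\mathbf b\in\mathbb Z^m$, the slice is empty. By Dirichlet's theorem there is, for every integer $Q\ge1$, a vector $\mathbf q$ with $0<\|\mathbf q\|\le Q$ and $\|A\mathbf q\|_{\mathbb Z}\le Q^{-n/m}$; either infinitely many different $\mathbf q$ occur, or one of them has $A\mathbf q\in\mathbb Z^m$ and its multiples may be used, and in both cases the lower limit is at most $1$. For every other target the slice is not empty.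

\begin{example}\label{ex:resonance}
Let $\mathbf b\notin\mathbb Z^m$, and choose $p\in\mathbb Z^m$ with $p\cdot\mathbf b\notin\mathbb Z$, for instance a standard basis vector. If $A^Tp\in\mathbb Z^n$, then $p\cdot(A\mathbf q-\mathbf b-\mathbf s)\equiv-p\cdot\mathbf b \pmod 1$ for all $\mathbf q\in\mathbb Z^n$ and $\mathbf s\in\mathbb Z^m$. Hence $\|A\mathbf q-\mathbf b\|_{\mathbb Z}\ge\|p\cdot\mathbf b\|_{\mathbb Z}/(m\|p\|)$ for all $\mathbf q$, and $A\in\mathbf{Bad}^{\mathbf b}(\infty)$. The matrices with $A^Tp=0$ form a linear subspace of dimension $n(m-1)$.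
\end{example}

The following bounds are known. For $(m,n)\ne(1,1)$ and $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$,
\begin{equation}\label{eq:known}
\begin{aligned}
n(m-1)&\le\dim_H\mathbf{Bad}^{\mathbf b}(\infty)\le mn-\tfrac{mn}{m+n},\\
n(m-1)+m&\le\dim_H\mathbf{Bad}(\infty)\le mn+m-\tfrac{mn}{m+n}.
\end{aligned}
\end{equation}
The two sides differ by $\frac{n^2}{m+n}$. When $m=1$ and $n\ge2$ it is also known that the upper bounds are attained: the dimensions are $\frac{n^2}{n+1}$ and $\frac{n^2}{n+1}+1$. The problem, which comes from Kim's paper \cite{Kim}, is to decide whether the upper bounds in \eqref{eq:known} are attained for all $(m,n)\ne(1,1)$ and all $\mathbf b\notin\mathbb Z^m$. They are.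

\begin{theorem}\label{thm:main}
Let $(m,n)\ne(1,1)$. For every $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$,
\[
\dim_H\mathbf{Bad}^{\mathbf b}(\infty)=mn-\frac{mn}{m+n},\qquad \dim_H\mathbf{Bad}(\infty)=mn+m-\frac{mn}{m+n}.
\]
\end{theorem}

The construction leaves room for a prescribed rate of divergence.

\begin{theorem}\label{thm:psi}
Let $(m,n)\ne(1,1)$, let $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$, and let $\psi:\mathbb N\to[1,\infty)$ satisfy $\log\psi(Q)=o(\log Q)$. Put
\[
\mathbf{Bad}^{\mathbf b}_\psi=\Big\{A:\ \lim_{\|\mathbf q\|\to\infty}\frac{\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}}{\psi(\|\mathbf q\|)}=\infty\Big\},\qquad \mathbf{Bad}_\psi=\{(A,\mathbf b):A\in\mathbf{Bad}^{\mathbf b}_\psi\}.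
\]
Then $\dim_H\mathbf{Bad}^{\mathbf b}_\psi=mn-\frac{mn}{m+n}$ and $\dim_H\mathbf{Bad}_\psi=mn+m-\frac{mn}{m+n}$.
\end{theorem}

We take the upper bounds in \eqref{eq:known} as given and prove the lower bounds in full. The proof covers all $(m,n)\ne(1,1)$ and does not use the known case $m=1$.

In Example~\ref{ex:resonance} a single integer vector $p$ keeps $A\mathbf q$ away from $\mathbf b$ for all $\mathbf q$, at the price of $n$ exact linear conditions on $A$. We use infinitely many vectors $p$ instead. Each satisfies $A^Tp\in\mathbb Z^n$ only approximately and protects only a finite range of $\|\mathbf q\|$, and the ranges must overlap. Section~\ref{sec:dual} turns this into a statement about short vectors in lattices. Section~\ref{sec:outline} carries out the construction by hand for $m+n=3$ and explains why it costs $\frac{mn}{m+n}$ dimensions. Sections~\ref{sec:tools}--\ref{sec:cycle} prove the inductive step, Section~\ref{sec:cantor} builds the Cantor set, and Section~\ref{sec:proofs} chooses the parameters.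

\section{A dual criterion}\label{sec:dual}

Throughout, $(m,n)\neq(1,1)$ unless the contrary is said, and
\[
d=m+n\ge3,\qquad \theta=\frac1m+\frac1n=\frac d{mn}.
\]
We work with the transposed matrix $B=A^T\in M_{n,m}(\mathbb R)$. Vectors of $\mathbb R^d=\mathbb R^n\times\mathbb R^m$ are written $w=(x_w,y_w)$, or $(x,y)$; a vector with $x=0$ is \emph{vertical}. The Euclidean norm of a vector and the Frobenius norm of a matrix are denoted by $|\cdot|$, so that $|By|\le|B||y|$, and $|B|_\infty$ is the largest absolute value of an entry. The function $\|\cdot\|_{\mathbb Z}$ is also used on $\mathbb R/\mathbb Z$. The letters $c,C$ denote positive constants that depend only on $(m,n)$ and may change from line to line, and $X\asymp Y$ means $cY\le X\le CY$. For $t\in\mathbb R$ and $B\in M_{n,m}(\mathbb R)$ define the maps of determinant one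
\[
g_t(x,y)=(e^{t/n}x,\ e^{-t/m}y),\qquad u_B(x,y)=(x+By,\ y).
\]
Then $u_Bu_{B'}=u_{B+B'}$, and since $\frac tn-\theta t=-\frac tm$,
\begin{equation}\label{eq:commute}
g_tu_{e^{-\theta t}B}=u_Bg_t .
\end{equation}

To weaken the condition of Example~\ref{ex:resonance}, take $(r,p)\in\mathbb Z^n\times\mathbb Z^m$ with $p\cdot\mathbf b$ far from $\mathbb Z$ and $Bp+r$ small but not zero. As long as $|Bp+r|\,|\mathbf q|$ is small, the argument of the example survives and gives $\|A\mathbf q-\mathbf b\|_{\mathbb Z}\ge c/|p|$. This beats the natural scale when $|p|$ is small compared with $\|\mathbf q\|^{n/m}$. If $\|\mathbf q\|=e^{t/n}$, the two requirements say together that the vector $g_tu_B(r,p)=(e^{t/n}(Bp+r),e^{-t/m}p)$ is short.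

Let $\chi:\mathbb Z^d\to\mathbb R/\mathbb Z$ be the homomorphism $\chi(r,p)=p\cdot\mathbf b$. More generally we consider lattices $\Lambda\subset\mathbb R^d$ with a homomorphism $\chi:\Lambda\to\mathbb R/\mathbb Z$, and we call $\ell\in\Lambda$ \emph{charged} if $\|\chi(\ell)\|_{\mathbb Z}\ge\frac14$. An image $g\Lambda$ carries the homomorphism $\chi\circ g^{-1}$, again written $\chi$, so that $g\ell$ is charged if and only if $\ell$ is.

\begin{lemma}\label{lem:criterion}
Let $B\in M_{n,m}(\mathbb R)$, $A=B^T$, $t\ge0$ and $0<\varepsilon\le\frac1{8\sqrt n}$. Suppose that $g_tu_B\mathbb Z^d$ contains a charged vector of norm at most $\varepsilon$. Then every $\mathbf q\in\mathbb Z^n$ with $\|\mathbf q\|=e^{t/n}$ satisfies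
\[
\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}\ge\frac1{8\sqrt m\,\varepsilon}.
\]
\end{lemma}

\begin{proof}
Let the vector be $g_tu_B(r,p)$. Then $|Bp+r|\le\varepsilon e^{-t/n}$, $|p|\le\varepsilon e^{t/m}$ and $\|p\cdot\mathbf b\|_{\mathbb Z}\ge\frac14$. Choose $\mathbf s\in\mathbb Z^m$ with $\|A\mathbf q-\mathbf b-\mathbf s\|=\|A\mathbf q-\mathbf b\|_{\mathbb Z}$. Since $p\cdot A\mathbf q=Bp\cdot\mathbf q$,
\[
p\cdot(A\mathbf q-\mathbf b-\mathbf s)=(Bp+r)\cdot\mathbf q-p\cdot\mathbf b-(r\cdot\mathbf q+p\cdot\mathbf s),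
\]
and the last bracket is an integer. Therefore
\[
\tfrac14\le|Bp+r|\,|\mathbf q|+|p|\,|A\mathbf q-\mathbf b-\mathbf s|\le\sqrt n\,\varepsilon+\sqrt m\,\varepsilon\, e^{t/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}.
\]
It remains to use $\sqrt n\,\varepsilon\le\frac18$ and $e^{t/m}=\|\mathbf q\|^{n/m}$.
\end{proof}

Our task is now to find many matrices $B$ such that, for all large $t$, the lattice $g_tu_B\mathbb Z^d$ contains a charged vector of norm at most $\varepsilon(t)$, where $\varepsilon(t)\to0$.

\begin{remark}\label{rem:oneone}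
For $m=n=1$ this is possible only for rational $B$. Let $\varepsilon<1$ and suppose that $g_tu_B\mathbb Z^2$ has a nonzero vector of norm at most $\varepsilon$ for every $t\ge t_0$. For $\ell\in\mathbb Z^2$ with coprime entries, taken up to sign, let $I_\ell$ be the closed set of $t\ge t_0$ with $|g_tu_B\ell|\le\varepsilon$. These sets cover $[t_0,\infty)$, and only finitely many meet a given bounded interval. They are pairwise disjoint, because two independent vectors of a planar lattice of covolume $1$ span a parallelogram of area at least $1>\varepsilon^2$. By connectedness $I_\ell=[t_0,\infty)$ for one $\ell=(r,p)$, and $e^t|Bp+r|\le\varepsilon$ for all large $t$ forces $Bp+r=0$. What $d\ge3$ allows is two independent short vectors at the same time, so that one can take over from the other.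
\end{remark}

A charge costs almost nothing: it passes from a charged vector $v$ to any other vector $w$ after adding $v$ at most twice.

\begin{lemma}\label{lem:charge}
\begin{itemize}
\item[(i)] If $s,\vartheta\in\mathbb R/\mathbb Z$ and $\|\vartheta\|_{\mathbb Z}\ge\frac14$, then $\|s+j\vartheta\|_{\mathbb Z}\ge\frac14$ for some $j\in\{0,1,2\}$.
\item[(ii)] If $\beta\in\mathbb R\setminus\mathbb Z$, then $\|j\beta\|_{\mathbb Z}\ge\frac14$ for some integer $j\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Changing the signs of both $s$ and $\vartheta$ if necessary, represent $\vartheta$ by $\varphi\in[\frac14,\frac12]$. If $\|s\|_{\mathbb Z}\ge\frac14$, take $j=0$. Otherwise represent $s$ by a number in $(-\frac14,\frac14)$. Then $s+2\varphi>\frac14$, so the least $j$ with $s+j\varphi\ge\frac14$ is $1$ or $2$, and for it $s+j\varphi<\frac14+\varphi\le\frac34$.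

(ii) Let $\varphi=\|\beta\|_{\mathbb Z}\in(0,\frac12]$. The least $j\ge1$ with $j\varphi\ge\frac14$ has $j\varphi<\frac14+\varphi\le\frac34$.
\end{proof}

\section{The construction in dimension three}\label{sec:outline}

This section is an outline. It explains the shape of the construction and the values of the parameters; constants are suppressed, and no later proof depends on it.

The matrix $B$ is chosen scale by scale. By \eqref{eq:commute}, adding $e^{-\theta t}B'$ to $B$ replaces the lattice $g_tu_B\mathbb Z^d$ by its shear under $u_{B'}$. So at time $t$ we have fixed $B$ up to a cube of side $e^{-\theta t}$, we see a lattice $\Lambda$, and what remains is to choose a shear from the unit cube. During a further time $T$ the unit cube splits into $e^{\theta Tmn}=e^{dT}$ subcubes, and the dimension of the resulting Cantor set depends on how many of them we can keep.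

\subsection*{The case $(m,n)=(1,2)$}
Here $B\in\mathbb R^2$ is a column, $g_t=\operatorname{diag}(e^{t/2},e^{t/2},e^{-t})$ and $\theta=\frac32$. Suppose that $\Lambda\subset\mathbb R^2\times\mathbb R$ has covolume $1$ and contains a charged primitive vertical vector $v=(0,e^{-H})$ with $H$ large. Restart the clock, and fix a large $a$ with $\log a$ much smaller than $H$.

\emph{Free phase.} For $B\in[0,1]^2$ we have $g_tu_Bv=e^{-H}(e^{t/2}B,e^{-t})$. This vector is short until time close to $2H$, whatever $B$ is. At time $\tau=2H-4\log a$, and for $B$ not close to $0$, the vector $v_\tau=g_\tau u_Bv$ is almost horizontal and has length of order $a^{-2}$.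

\emph{The successor.} Project $L=g_\tau u_B\Lambda$ orthogonally along $v_\tau$. The image is a planar lattice of covolume about $a^2$. Call it balanced if its shortest vector has length of order $a$. A vector of length $r=\eta a$ in the projection has about $ra^2$ lifts to $L$ of length at most $2r$. On average over $B$ the lattice $L$ has only about $r^3$ such vectors outside $\mathbb Zv_\tau$, provided that the projection of $\Lambda$ along $v$ was within a power of $a$ of being balanced. So for small $\eta$ the projection is balanced outside a set of $B$ of measure about $r^3/(ra^2)=\eta^2$. Then $L$ has a basis $v_\tau,w_1,w_2$ with $|w_i|\asymp a$. Expanding $\det(v_\tau,w_1,w_2)=\pm1$ along the last row, the term of $v_\tau$ is negligible and the term of $w_i$ is at most $|y_{w_i}|\cdot a^{-2}\cdot a$; hence $|y_{w_i}|\asymp a$ for some $i$. By Lemma~\ref{lem:charge}(i) one of $w_i,\ w_i+v_\tau,\ w_i+2v_\tau$ is charged. Call it $w$.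

\emph{Contraction phase.} The bounded shear $B'=-x_w/y_w$ makes $w$ vertical; this moves $B$ by $e^{-3\tau/2}B'$. At time $\tau+s$ the old vector has length $a^{-2}e^{s/2}$ and the new one has length $ae^{-s}$. They are equal at $s_0=2\log a$, and the common value is $a^{-1}$. We let $w$ contract until $S=H+\log a$, when its length is $e^{-H}$. The projection along $w$ is the projection to the horizontal plane, on which $g_s$ is a dilation, so its shape does not change and the cycle can start again. At every time of the cycle there is a charged vector of length at most about $a^{-1}$ (Figure~\ref{fig:cycle}).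

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.85]
\draw[->] (-0.2,0) -- (10,0) node[right] {$t$};
\draw[->] (0,-3.4) -- (0,1.2);
\draw[very thick] (0,-3) -- (5,-0.5) -- (7.5,-3) -- (9.5,-2);
\draw[dashed] (5,-0.5) -- (7,0.5);
\draw[dashed] (4,0.5) -- (5,-0.5);
\draw[dotted] (0,0.5) -- (4,0.5) -- (4,-3);
\draw[dotted] (0,-0.5) -- (5,-0.5);
\draw[dotted] (0,-3) -- (7.5,-3) -- (7.5,0);
\node[left] at (0,0.5) {$\log a$};
\node[left] at (0,-0.5) {$-\log a$};
\node[left] at (0,-3) {$-H$};
\node[above left] at (4,0) {$\tau$};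
\node[above] at (7.9,0) {$\tau+S$};
\node[above left] at (2.4,-1.8) {$v$};
\node[above right] at (6.2,-1.8) {$w$};
\end{tikzpicture}
\caption{One cycle for $(m,n)=(1,2)$: logarithms of the lengths of two charged lattice vectors under $g_tu_B$. The vector $v$ grows with slope $\frac12$ from height $-H$. Its successor $w$ is chosen at time $\tau$, at height $\log a$, and shrinks with slope $-1$ until time $\tau+S$, when it takes the role of $v$. The minimum of the two (bold) never exceeds $-\log a$.}\label{fig:cycle}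
\end{figure}

\emph{Count.} The free phase keeps a fixed proportion of the $e^{3\tau}$ squares of side $e^{-3\tau/2}$. In each of them the contraction phase keeps one square of side $e^{-3(\tau+S)/2}$. With $\tau\approx2H$ and $S\approx H$ this gives the dimension $6H/(\frac92H)=\frac43=2-\frac23$.

\subsection*{The case $(m,n)=(2,1)$}
Now $B$ is a row, $g_t=\operatorname{diag}(e^t,e^{-t/2},e^{-t/2})$, $\theta=\frac32$, and $v=(0,y)$ with $|y|=e^{-H}$. At time $\tau=H-\log a$ the vector $v_\tau$ has length about $a^{-1}$ and points almost along the $x$-axis. The projection along $v_\tau$ is then almost the projection to the $y$-plane, on which $g_\tau$ is the scalar $e^{-\tau/2}$. So the free phase does not change the shape of the projected lattice: if the projection of $\Lambda$ along $v$, of covolume $e^H$, has shortest vector of length $\beta e^{H/2}$, the successor $w$ has length $\beta e^{(H-\tau)/2}=\beta a^{1/2}$. After aiming, the lengths at time $\tau+s$ are $a^{-1}e^s$ and $\beta a^{1/2}e^{-s/2}$. They are equal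 when $e^{s}=\beta^{2/3}a$, and the common value is $\beta^{2/3}$. A balanced projection, $\beta\asymp1$, gives nothing. We need $\beta\to0$, and we take $\beta=a^{-1}$.

The imbalance has to be prepared in the preceding contraction phase. There $w=(0,y_w)$ is preserved by the shears $u_D$ with $Dy_w=0$, a line of matrices, and these act on the planar lattice $M\subset\mathbb R\times y_w^\perp$ obtained by projecting along $w$. We choose $D$ freely until a time $\frac43\log a$ before the end, keeping $M$ balanced. Then we aim a basis vector of $M$ vertically and let it contract. In time $\Delta$ its length drops by $e^{-\Delta/2}$ while the square root of the covolume grows by $e^{\Delta/4}$, so $\beta=e^{-3\Delta/4}=a^{-1}$ for $\Delta=\frac43\log a$. This loses only a power of $a$ in the count. With $\tau\approx H$ and $S\approx2H$ we keep about $e^{3\tau}e^{3S/2}\approx e^{6H}$ squares of side $e^{-9H/2}$, and the dimension is again $\frac43$.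

\subsection*{General $(m,n)$}
A cycle lasts $\tau+S\approx nH+mH=dH$. The free phase keeps a fixed proportion of the subcubes. The contraction phase imposes the $n$ linear conditions $Dy_w=0$ during the time $S\approx mH$, and so keeps the proportion $e^{-\theta nS}\approx e^{-dH}$. Relative to the scale $e^{-\theta dH}$ this is a loss of $1/\theta=\frac{mn}{m+n}$ dimensions, the codimension in the upper bound of \eqref{eq:known}. If $|v_\tau|\asymp a^{-(d-1)}$ and the projection is balanced, then $|w|\asymp a$; the lengths $a^{-(d-1)}e^{s/n}$ and $ae^{-s/m}$ meet at $s_0=mn\log a$ with value $a^{1-n}$. This is small exactly when $n\ge2$, which is why $n=1$ is treated separately. From cycle to cycle $a$ tends to infinity and $H$ grows slowly, with $\log a=o(H)$.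

\section{Lattices, projections and a first moment bound}\label{sec:tools}

A lattice $M$ of rank $k$ is the group generated by a basis of a $k$-dimensional Euclidean space; $\operatorname{covol}(M)$ is the absolute value of the determinant of that basis, and $M$ is \emph{unimodular} if $\operatorname{covol}(M)=1$. The $i$-th successive minimum $\lambda_i(M)$ is the least $\rho$ such that $M$ contains $i$ linearly independent vectors of norm at most $\rho$. A nonzero $v\in M$ is \emph{primitive} if $M\cap\mathbb Rv=\mathbb Zv$, or equivalently if $v$ belongs to a basis of $M$; a shortest nonzero vector is primitive. All ranks are at most $d$. We use three standard facts, in which $v_1,\dots,v_k\in M$ are independent vectors with $|v_i|\le\lambda_k(M)$.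
\begin{itemize}
\item[(G1)] (Minkowski's second theorem.) $\prod_{i=1}^k\lambda_i(M)\asymp\operatorname{covol}(M)$. Hence $\lambda_1^k\le C\operatorname{covol}(M)$ and $\lambda_k\le C\operatorname{covol}(M)/\lambda_1^{k-1}$.
\item[(G2)] $M$ has a basis of vectors of norm at most $k\lambda_k$. (Take a basis $b_1,\dots,b_k$ such that $b_1,\dots,b_i$ generate $M\cap\operatorname{span}(v_1,\dots,v_i)$. The coefficient of $v_i$ in $b_i$ is at most $1$ in absolute value, and the coefficients of $v_1,\dots,v_{i-1}$ can be reduced modulo $1$.)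
\item[(G3)] If $\rho\ge\lambda_k$, then $\#\{\ell\in M:|\ell|\le\rho\}\le C\rho^k/\operatorname{covol}(M)$. (Every point is within $\frac k2\lambda_k$ of $\mathbb Zv_1+\dots+\mathbb Zv_k$, so the Voronoi cell of $M$, of volume $\operatorname{covol}(M)$, lies in the ball of radius $\frac k2\lambda_k$. Its translates by the counted points have disjoint interiors and lie in a ball of radius $C\rho$.)
\end{itemize}
We also use Hadamard's inequality, that the absolute value of a determinant is at most the product of the norms of the columns, and a packing fact. A set of matrices is \emph{$\rho$-separated} if its points are at $|\cdot|_\infty$-distance at least $\rho$ from each other.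
\begin{itemize}
\item[(G4)] If $E$ is a bounded measurable subset of a $k$-dimensional subspace of $M_{n,m}(\mathbb R)$, of $k$-dimensional measure $|E|$, then a maximal $\rho$-separated subset of $E$ has at least $c|E|\rho^{-k}$ points. (The $|\cdot|_\infty$-balls of radius $\rho$ about its points cover $E$, and each meets the subspace in measure at most $C\rho^k$.)
\end{itemize}

For a primitive vector $v$ of a lattice $L$ of rank at least $2$, let $L_v$ be the orthogonal projection of $L$ to $v^\perp$. Completing $v$ to a basis of $L$ shows that $L_v$ is a lattice of covolume $\operatorname{covol}(L)/|v|$ and that the kernel of $L\to L_v$ is $\mathbb Zv$. The preimages, or \emph{lifts}, of $\ell'\in L_v$ lie on the line $\ell'+\mathbb Rv$ with spacing $|v|$.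

\begin{lemma}\label{lem:proj}
Let $v\in L$ be primitive.
\begin{itemize}
\item[(i)] Lifts of a basis of $L_v$ form, together with $v$, a basis of $L$. In particular every lift of a primitive vector of $L_v$ is primitive in $L$. Every $\ell'\in L_v$ has a lift of norm at most $|\ell'|+|v|$.
\item[(ii)] Every $\ell'\in L_v$ has at most $2\rho/|v|+1$ lifts of norm at most $\rho$. If $|\ell'|\le r$ and $|v|\le r$, then $\ell'$ has at least $r/|v|$ lifts of norm at most $2r$.
\item[(iii)] $|\ell|\ge\lambda_1(L_v)$ for $\ell\in L\setminus\mathbb Zv$, and so $\lambda_1(L)\ge\min(|v|,\lambda_1(L_v))$.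
\item[(iv)] $\lambda_1(L_v)\ge c\lambda_1(L)^2/|v|$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The lifts and $v$ generate $L$, because the kernel is $\mathbb Zv$; and some lift has component at most $|v|$ along $v$. (ii) An interval of length $2\rho$ contains at most $2\rho/|v|+1$ and at least $2\rho/|v|-1$ points of a progression with spacing $|v|$. For the lower bound take $\rho=r$: at least $2r/|v|-1\ge r/|v|$ lifts have component at most $r$ along $v$. (iii) The projection of $\ell$ is a nonzero element of $L_v$. (iv) If $\ell\in L$ has projection $\ell'\neq0$, the lattice $\mathbb Z\ell+\mathbb Zv\subset L$ has covolume $|\ell'||v|$, which is at least $c\lambda_1(L)^2$ by (G1).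
\end{proof}

Shears by bounded matrices distort lengths boundedly: $|u_Bw|\le(1+|B|)|w|$ and $u_B^{-1}=u_{-B}$, so
\begin{equation}\label{eq:shear}
\lambda_1(u_BL)\ge\lambda_1(L)/(1+|B|).
\end{equation}
For $w=(x,y)$ with $y\ne0$ define the \emph{aiming matrix} $\sigma(w)=-xy^T/|y|^2\in M_{n,m}(\mathbb R)$. It satisfies
\begin{equation}\label{eq:aim}
u_{\sigma(w)}w=(0,y),\qquad|\sigma(w)|=|x|/|y|,\qquad\sigma(w)y'=0\ \text{ for }y'\perp y .
\end{equation}

Both phases need to know that a random shear followed by $g_t$ produces no more short vectors than the covolume predicts. The next lemma serves both. Its second term is the expected count; the first is an error caused by the vectors of norm below $\rho_0$, where the counting bound is not yet available.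

\begin{lemma}\label{lem:moment}
Let $V\ne0$ be a subspace of $\mathbb R^m$, and let $\Omega$ be a measurable set of matrices $D\in M_{n,m}(\mathbb R)$ with rows in $V$ and $|D|\le d$, equipped with the Lebesgue measure of $V^n$. Let $U\subset\mathbb R^n\times V$ and $N(\rho)=\#\{\ell\in U:|\ell|\le\rho\}$. Suppose that $0<\lambda\le\rho_0$, $n+1\le\kappa\le d$, $K>0$, and
\[
N(\rho)=0\ \text{ for }\rho<\lambda,\qquad N(\rho)\le K\rho^\kappa\ \text{ for }\rho\ge\rho_0 .
\]
If $t\ge0$, $r>0$ and $re^{-t/n}\le\lambda/2$, then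
\[
\int_\Omega\#\{\ell\in U:|g_tu_D\ell|\le r\}\,dD\le CK\big(r^ne^{-t}\lambda^{-n}\rho_0^\kappa+r^\kappa e^{-t+(\kappa-n)t/m}\big).
\]
\end{lemma}

\begin{proof}
Put $\rho=re^{-t/n}$. Let $\ell=(x,y)\in U$ and $D\in\Omega$ satisfy $|g_tu_D\ell|\le r$. Then $|x+Dy|\le\rho$ and $|y|\le re^{t/m}$. We have $|\ell|\le|x|+|y|\le\rho+(d+1)|y|$, and $|\ell|\ge\lambda\ge2\rho$; hence $|y|\ge|\ell|/(2d+2)>0$ and $|\ell|\le P:=(2d+2)re^{t/m}$. For fixed $\ell$, the $i$-th row $D_i$ lies in the ball of radius $d$ in $V$ and satisfies $|x_i+D_i\cdot y|\le\rho$. As $0\ne y\in V$, this confines $D_i$ to a slab of width $2\rho/|y|$ in $V$. So the set of $D$ for which $\ell$ is counted has measure at most $C(\rho/|y|)^n\le C\rho^n|\ell|^{-n}$, and the integral is at most $C\rho^n\sum_{\ell\in U,\,|\ell|\le P}|\ell|^{-n}$. The vectors with $|\ell|\le\rho_0$ contribute at most $\lambda^{-n}K\rho_0^\kappa$ to the sum. The shell $2^j\rho_0<|\ell|\le2^{j+1}\rho_0$ contributes at most $2^\kappa K(2^j\rho_0)^{\kappa-n}$. Only shells with $2^j\rho_0\le P$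 matter, and since $\kappa-n\ge1$ these bounds form a geometric series with sum at most $2^{\kappa+1}KP^{\kappa-n}$. Finally $\rho^n=r^ne^{-t}$ and $P^{\kappa-n}\le Cr^{\kappa-n}e^{(\kappa-n)t/m}$.
\end{proof}

\section{The contraction phase}\label{sec:contraction}

We begin with the second half of the cycle, because it determines what the first half may assume. A vertical primitive vector $w=(0,y)$ of a unimodular lattice $L$ is given. It contracts for a time $S$ as long as the shear lies in
\[
V_y=\{D\in M_{n,m}(\mathbb R):Dy=0\},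
\]
the space of matrices with rows in $y^\perp$, of dimension $n(m-1)$. The difficulty is to use almost all of this freedom and still control the projected lattice at the end.

Let $M=L_w\subset w^\perp=\mathbb R^n\times y^\perp$. For $D\in V_y$, both $u_D$ and $g_S$ preserve the line $\mathbb Rw$ and the hyperplane $w^\perp$, so they commute with the orthogonal projection to $w^\perp$. Thus
\begin{equation}\label{eq:slab}
g_Su_Dw=(0,e^{-S/m}y),\qquad (g_Su_DL)_{g_Su_Dw}=g_Su_DM,\qquad\operatorname{covol}(g_Su_DM)=\frac{e^{S/m}}{|y|}.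
\end{equation}

\begin{proposition}\label{prop:contraction}
There are constants $c_1\in(0,1]$ and $c_2,C_2,C_3,C_4>0$, depending only on $(m,n)$, with the following property. Let $2\le a\le a^+$, let $L\subset\mathbb R^d$ be unimodular, let $w=(0,y)\in L$ be primitive and $M=L_w$. Suppose that
\[
a^{-3d}\le|y|\le a^{3d},\qquad\lambda_1(M)\ge a^{-3d},\qquad S\ge C_3\log a^+,
\]
and define $H^+$ by $e^{H^+}=e^{S/m}/|y|$. Then there is a finite nonempty $e^{-\theta S}$-separated set $\mathcal D\subset V_y$ with $|D|_\infty\le2$ for $D\in\mathcal D$ and $\#\mathcal D\ge c\,e^{\theta Sn(m-1)}(a^+)^{-C_4}$, such that for every $D\in\mathcal D$: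
\begin{itemize}
\item[(i)] if $m=1$, then $\lambda_1(g_Su_DM)\ge a^{-6d}e^{H^+/(d-1)}$;
\item[(ii)] if $m,n\ge2$, then $\lambda_1(g_Su_DM)\ge c_1e^{H^+/(d-1)}$;
\item[(iii)] if $n=1$, then $c_2(a^+)^{-1}e^{H^+/m}\le\lambda_1(g_Su_DM)\le C_2(a^+)^{-1}e^{H^+/m}$.
\end{itemize}
\end{proposition}

The lattice $g_Su_DM$ has rank $d-1$ and covolume $e^{H^+}$, so $e^{H^+/(d-1)}$ is the first minimum of a balanced lattice. In (iii), where $d-1=m$, it is unbalanced by exactly the factor $a^+$.

\begin{proof}
\emph{Case $m=1$.} Here $V_y=\{0\}$, $M\subset\mathbb R^n$ and $d-1=n$. Take $\mathcal D=\{0\}$. Since $e^S=|y|e^{H^+}$,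
\[
\lambda_1(g_SM)=e^{S/n}\lambda_1(M)=\lambda_1(M)|y|^{1/n}e^{H^+/n}\ge a^{-6d}e^{H^+/n}.
\]

\emph{Balanced lattices when $m\ge2$.} Let $\Omega=\{D\in V_y:|D|\le1\}$; its measure depends only on $(m,n)$. We claim that there are $c_1\in(0,1]$ and $C_1$, depending only on $(m,n)$, such that for every $s\ge C_1\log a$ the closed set
\[
\Omega_s=\{D\in\Omega:\lambda_1(g_su_DM)\ge r_s\},\qquad r_s=c_1(e^{s/m}/|y|)^{1/(d-1)},
\]
has measure at least $|\Omega|/2$. We apply Lemma~\ref{lem:moment} with $V=y^\perp$, $U=M\setminus\{0\}$, $\kappa=d-1$, which is at least $n+1$ because $m\ge2$, and $\lambda=a^{-3d}$. As $\operatorname{covol}(M)=|y|^{-1}$, (G1) gives $\lambda_{d-1}(M)\le C|y|^{-1}\lambda^{-(d-2)}$, so by (G3) the counting hypothesis holds with $K=C|y|$ and $\rho_0=\max(\lambda,C|y|^{-1}\lambda^{-(d-2)})\le Ca^{3d(d-1)}$. Since $m(d-1)-n=(m-1)d$,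
\[
\eta:=\frac1n-\frac1{m(d-1)}=\frac{(m-1)d}{mn(d-1)}>0,\qquad r_se^{-s/n}\le a^{3d}e^{-\eta s},
\]
and the right side is at most $\lambda/2$ if $C_1$ is large (recall $a\ge2$). The lemma gives
\[
|\Omega\setminus\Omega_s|\le Ca^Ce^{-n\eta s}+C|y|\,r_s^{d-1}e^{-s/m}=Ca^Ce^{-n\eta s}+Cc_1^{d-1}.
\]
Choose $c_1$ small and then $C_1$ large. This proves the claim.

\emph{Case $m,n\ge2$.} Take $C_3\ge C_1$ and let $\mathcal D$ be a maximal $e^{-\theta S}$-separated subset of $\Omega_S$. By (G4), $\#\mathcal D\ge ce^{\theta Sn(m-1)}$.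

\emph{Case $n=1$, so $m\ge2$ and $d-1=m$.} Let $\Delta=\frac{m^2}{m+1}\log a^+$ and $S'=S-\Delta$. If $C_3\ge C_1+m$, the claim applies with $s=S'$. Let $D\in\Omega_{S'}$ and $M'=g_{S'}u_DM\subset\mathbb R\times y^\perp$. This lattice has rank $m$ and covolume $Q^m$, where $Q=(e^{S'/m}/|y|)^{1/m}$, and $\lambda_1(M')\ge c_1Q$. By (G1) and (G2) it has a basis $\ell_i=(x_i,y_i)$, $1\le i\le m$, with $|\ell_i|\le CQ$. To aim one of these vectors by a bounded shear we need its $y$-part to be comparable to $Q$. Expanding the determinant along the $x$-coordinate and using Hadamard's inequality,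
\[
Q^m\le\sum_{i=1}^m|x_i|\prod_{j\ne i}|y_j|\le mCQ\big(\max_j|y_j|\big)^{m-1}.
\]
As $m\ge2$, some $i$ has $|y_i|\ge cQ$. Let $D'=\sigma(\ell_i)$. By \eqref{eq:aim}, $D'y=0$ because $y\perp y_i$, and $|D'|\le C'$ with $C'$ depending only on $m$. Put $\widetilde D=D+e^{-\theta S'}D'\in V_y$. By \eqref{eq:commute}, $g_Su_{\widetilde D}M=g_\Delta u_{D'}M'$. This lattice contains $(0,e^{-\Delta/m}y_i)\ne0$, so its first minimum is at most $CQe^{-\Delta/m}$. Since $g_\Delta$ shrinks no vector by more than $e^{-\Delta/m}$, \eqref{eq:shear} shows that it is at least $cQe^{-\Delta/m}$. Now $Q=e^{H^+/m}e^{-\Delta/m^2}$ and $e^{\Delta(m+1)/m^2}=a^+$, so $Qe^{-\Delta/m}=(a^+)^{-1}e^{H^+/m}$. This gives (iii) for $\widetilde D$ and defines $c_2,C_2$.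

Let $D$ run over a maximal $(2C'+1)e^{-\theta S'}$-separated subset of $\Omega_{S'}$, and let $\mathcal D$ be the set of the corresponding $\widetilde D$. Each point has moved by at most $C'e^{-\theta S'}$, so $\mathcal D$ is $e^{-\theta S'}$-separated and hence $e^{-\theta S}$-separated. Also $|\widetilde D|_\infty\le1+C'e^{-\theta S'}\le2$ if $C_3$ is large, since $S'\ge(C_3-m)\log2$. By (G4), $\#\mathcal D\ge ce^{\theta S'(m-1)}=ce^{\theta S(m-1)}e^{-\theta\Delta(m-1)}$, and $e^{\theta\Delta(m-1)}=(a^+)^{m(m-1)}$.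
\end{proof}

\section{Admissible states and the free phase}\label{sec:free}

To compute a dimension it is convenient that all cubes of one generation have the same size, so the durations of the phases must not depend on the lattice. We therefore fix a nominal depth $h$ and allow the true depth $H=-\log|v|$ to differ from it by at most $W$. For $a\ge2$ and $h>0$ put
\[
\begin{array}{c|ccc}
&\tau(a,h)&Y(a)&\gamma\\ \hline
n\ge2& n\big(h-(d-1)\log a\big)& a& n-1\\
n=1& h-\log a& a^{-1+1/m}& \frac m{m+1}
\end{array}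
\]
Here $\tau(a,h)$ is the duration of the free phase, $Y(a)$ the nominal length of the successor, and $a^{-\gamma}$ the length at which the successor takes over.

\begin{definition}\label{def:adm}
Let $a\ge2$, $h>0$, $W\ge0$. A triple $(\Lambda,\chi,v)$ is \emph{$(a,h,W)$-admissible} if $\Lambda\subset\mathbb R^d$ is a unimodular lattice, $\chi:\Lambda\to\mathbb R/\mathbb Z$ is a homomorphism, $v=(0,y_v)\in\Lambda$ is primitive and charged, the number $H=-\log|y_v|$ satisfies $|H-h|\le W$, and
\[
\begin{aligned}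
&\lambda_1(\Lambda_v)\ge a^{-6d}e^{H/(d-1)}&&\text{if }n\ge2,\\
&c_2a^{-1}e^{H/m}\le\lambda_1(\Lambda_v)\le C_2a^{-1}e^{H/m}&&\text{if }n=1,
\end{aligned}
\]
with $c_2,C_2$ from Proposition~\ref{prop:contraction}.
\end{definition}

The value of $W$ will be derived from the constant $C_5$ below, so $C_5$ must not depend on $W$. The order of quantifiers in the next statement records this.

\begin{proposition}\label{prop:free}
There are constants $C_5>1$ and $C_6\ge1$, depending only on $(m,n)$, such that for every $W\ge0$ there are $a_*\ge2$ and $C_*$ with the following property. Let $a\ge a_*$, $h\ge C_*\log a$, $\tau=\tau(a,h)$, and let $(\Lambda,\chi,v)$ be $(a,h,W)$-admissible. Then there is a measurable set $E\subset[0,1]^{mn}$ with $|E|\ge1-2^{-mn-1}$ such that for every $B\in E$ the lattice $L=g_\tau u_B\Lambda$ contains a primitive vector $w=(x_w,y_w)$ with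
\begin{itemize}
\item[(a)] $w$ is charged;
\item[(b)] $C_5^{-1}\le|y_w|\big/\big(Y(a)e^{(H-h)/(d-1)}\big)\le C_5$ and $|x_w|\le C_6|y_w|$;
\item[(c)] $\lambda_1(L)\ge a^{-d}$.
\end{itemize}
\end{proposition}

\begin{proof}
The constants $c,C$ and the small constants $\eta_1,\eta_2,\eta_3\in(0,1]$ below depend only on $(m,n)$. The dependence on $W$ is absorbed in two ways. An inequality $Ce^{CW}\le a^c$ holds if $a_*$ is large. An inequality $Ce^{CW}a^C\le e^{ch}$ holds if $C_*$ is large, because $h\ge C_*\log a$ and $a\ge2$. In particular we may assume $\tau\ge h/2$ and $H\ge h/2$.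

First we make sure that $v$ grows at the full rate. Let $E_1=\{B\in[0,1]^{mn}:|By_v|\ge\eta_1|y_v|\}$. Some coordinate of $y_v$, say the $j$-th, has absolute value at least $|y_v|/\sqrt m$. If all entries of $B$ except $B_{1j}$ are fixed, the condition $|By_v|<\eta_1|y_v|$ confines $B_{1j}$ to an interval of length $2\sqrt m\,\eta_1$. We choose $\eta_1$ with $2\sqrt m\,\eta_1\le2^{-mn-2}$, so $|E_1|\ge1-2^{-mn-2}$. For $B\in E_1$ the vector $v_\tau=g_\tau u_Bv$ is primitive and charged in $L$, and
\begin{equation}\label{eq:vtau}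
v_\tau=(e^{\tau/n}By_v,\ e^{-\tau/m}y_v),\qquad|v_\tau|\asymp|x_{v_\tau}|\asymp e^{\tau/n-H},\qquad|y_{v_\tau}|=e^{-\tau/m-H}.
\end{equation}

\medskip
\noindent\textbf{Case $n\ge2$.} Put $\tilde a=e^{(H-\tau/n)/(d-1)}=ae^{(H-h)/(d-1)}$. Then $e^{-W}a\le\tilde a\le e^Wa$, $|v_\tau|\asymp\tilde a^{-(d-1)}$ for $B\in E_1$, and (b) asks for $|y_w|\asymp\tilde a$.

\emph{Step 1: first moment.} Let $F_r(B)=\#\{\ell\in\Lambda\setminus\mathbb Zv:|g_\tau u_B\ell|\le r\}$. The multiples of $v$ are excluded because they are short for every $B$. We claim that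
\begin{equation}\label{eq:first}
\int_{[0,1]^{mn}}F_r(B)\,dB\le Cr^d\qquad(1\le r\le2\tilde a).
\end{equation}
Apply Lemma~\ref{lem:moment} with $V=\mathbb R^m$, $\Omega=[0,1]^{mn}$ (where $|B|\le\sqrt{mn}\le d$), $U=\Lambda\setminus\mathbb Zv$, $\kappa=d$ and $\lambda=a^{-6d}e^{H/(d-1)}$. By admissibility and Lemma~\ref{lem:proj}(iii), $U$ has no vector of norm less than $\lambda$. For $C_*$ large we have $\lambda\ge1\ge|v|$ and $re^{-\tau/n}\le2a^de^{W-h}\le\frac12\le\lambda/2$. The lattice $\Lambda_v$ has rank $d-1$ and covolume $e^H$, so by (G1)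
\[
\lambda\le\lambda_{d-1}(\Lambda_v)\le\rho_0:=Ce^H\lambda^{-(d-2)}=Ca^{6d(d-2)}e^{H/(d-1)} .
\]
For $\rho\ge\rho_0$, (G3) gives at most $C\rho^{d-1}e^{-H}$ points of $\Lambda_v$ of norm at most $\rho$, and by Lemma~\ref{lem:proj}(ii) each has at most $2\rho e^H+1\le3\rho e^H$ lifts of norm at most $\rho$. So the counting hypothesis holds with $K=C$. Since $e^{-\tau}=a^{n(d-1)}e^{-nh}$ and $\lambda^{-n}\rho_0^d\le Ca^Ce^{mH/(d-1)}$, the lemma gives
\[
\int F_r\,dB\le Cr^n\,a^Ce^{-nh+m(h+W)/(d-1)}+Cr^d .
\]
Here the hypothesis $n\ge2$ enters: $n-\frac m{d-1}=\frac{(n-1)d}{d-1}>0$, so the first term is at most $r^n\le r^d$ for $C_*$ large. This proves \eqref{eq:first}.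

\emph{Step 2: the projection is balanced.} Let $r=\eta_2\tilde a$. For $a_*$ large, $r\ge1\ge|v_\tau|$ for all $B\in E_1$. If $B\in E_1$ and $\lambda_1(L_{v_\tau})\le r$, then Lemma~\ref{lem:proj}(ii) gives $F_{2r}(B)\ge r/|v_\tau|\ge cr\tilde a^{d-1}$. By \eqref{eq:first} at $2r\le 2\tilde a$ and Markov's inequality, the set of such $B$ has measure at most $Cr^d/(r\tilde a^{d-1})=C\eta_2^{d-1}$, which is at most $2^{-mn-2}$ for a suitable $\eta_2$. This set is closed, since $\lambda_1(L_{v_\tau})$ depends continuously on $B$. Let $E$ be its complement in $E_1$; then $|E|\ge1-2^{-mn-1}$.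

\emph{Step 3: the successor.} Let $B\in E$. Then $\lambda_1(L_{v_\tau})\ge\eta_2\tilde a$ and $\operatorname{covol}(L_{v_\tau})=|v_\tau|^{-1}\asymp\tilde a^{d-1}$. By (G1), (G2) and Lemma~\ref{lem:proj}(i), $L$ has a basis $v_\tau,w_1,\dots,w_{d-1}$ with $|w_i|\le C\tilde a$. Suppose that $|y_{w_i}|\le\eta_3\tilde a$ for all $i$. Expand the determinant of the basis, which is $\pm1$, by Laplace's rule along the $m$ rows of $y$-coordinates. Each term is the product of an $m\times m$ minor formed by the $y$-parts of $m$ basis vectors and the $n\times n$ minor formed by the $x$-parts of the others. By Hadamard's inequality and \eqref{eq:vtau}, a term in which $v_\tau$ contributes its $x$-part is at most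
\[
(\eta_3\tilde a)^m\,|v_\tau|\,(C\tilde a)^{n-1}\le C\eta_3^m,
\]
and a term in which $v_\tau$ contributes its $y$-part is at most
\[
e^{-\tau/m-H}(\eta_3\tilde a)^{m-1}(C\tilde a)^n\le Ce^{-\tau/m-H}\tilde a^{d-1}=Ce^{-\theta\tau}.
\]
So $1\le C\eta_3^m+Ce^{-\theta\tau}$, which is false for $\eta_3$ small and $C_*$ large. Hence $|y_{w_i}|>\eta_3\tilde a$ for some $i$. By Lemma~\ref{lem:charge}(i) there is $j\in\{0,1,2\}$ such that $w=w_i+jv_\tau$ is charged. The vector $w$ is primitive, since it can replace $w_i$ in the basis. It satisfies $|w|\le C\tilde a$ and $|y_w|\ge\eta_3\tilde a-2e^{-\tau/m-H}\ge\frac12\eta_3\tilde a$ for $a_*$ large. This gives (a) and (b). By Lemma~\ref{lem:proj}(iii), $\lambda_1(L)\ge\min(|v_\tau|,\eta_2\tilde a)\ge c\tilde a^{-(d-1)}\ge ce^{-W}a^{-(d-1)}\ge a^{-d}$ for $a_*$ large, which is (c).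

\medskip
\noindent\textbf{Case $n=1$.} Now the exponent $n-\frac m{d-1}$ of Step 1 vanishes, and averaging over $B$ gains nothing. Instead we compare $L_{v_\tau}$ with $\Lambda_v$ directly, for every $B$ in $E=E_1$. Put $\alpha=e^{\tau-H}=a^{-1}e^{h-H}$, so that $|v_\tau|\asymp\alpha$, and let $z=By_v\in\mathbb R$, so that $|z|\asymp|y_v|=e^{-H}$.

\emph{Step 1: vertical representatives.} Let $\ell\in\Lambda\setminus\mathbb Zv$ have projection $\ell'=(x,y')\in\Lambda_v$. On the line $\ell+\mathbb Rv=\ell'+\mathbb Rv$ there is a point that $u_B$ makes vertical, namely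
\[
\ell''=\ell'-\frac{x+By'}z\,v=(x,y''),\qquad y''=y'-\frac{x+By'}z\,y_v ,
\]
for which $x+By''=0$ and $u_B\ell''=(0,y'')$. Since $|y_v|\le C|z|$ we have $|y''|\le|y'|+C|x+By'|\le C|\ell'|$. Conversely $|x|=|By''|\le C|y''|$, and $\ell'$ is the orthogonal projection of $\ell''$ to $v^\perp$, so $|\ell'|\le|\ell''|\le C|y''|$. Thus
\begin{equation}\label{eq:vertical}
|y''|\asymp|\ell'|,\qquad g_\tau u_B\ell\in(0,e^{-\tau/m}y'')+\mathbb Rv_\tau .
\end{equation}

\emph{Step 2: proof of (c).} By \eqref{eq:vtau}, $|y_{v_\tau}|\le|x_{v_\tau}|$ for $C_*$ large. Then the cosine of the angle between $v_\tau$ and any vertical vector is at most $|y_{v_\tau}|/|v_\tau|\le1/\sqrt2$ in absolute value, so a vertical vector $\xi$ has distance at least $|\xi|/\sqrt2$ from $\mathbb Rv_\tau$. By \eqref{eq:vertical} and admissibility,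
\[
\lambda_1(L_{v_\tau})\ge ce^{-\tau/m}\lambda_1(\Lambda_v)\ge ca^{-1}e^{(H-\tau)/m}=ca^{-1}\alpha^{-1/m}\ge ce^{-W}a^{-1}.
\]
Also $|v_\tau|\ge ce^{-W}a^{-1}$. By Lemma~\ref{lem:proj}(iii), $\lambda_1(L)\ge ce^{-W}a^{-1}\ge a^{-d}$ for $a_*$ large.

\emph{Step 3: the successor.} Choose $\ell\in\Lambda$ whose projection $\ell'$ is a shortest nonzero vector of $\Lambda_v$. By Lemma~\ref{lem:proj}(i) all vectors $\ell+jv$, $j\in\mathbb Z$, are primitive. By \eqref{eq:vertical} their images in $L$ are the vectors $(0,e^{-\tau/m}y'')+fv_\tau$, where $f$ runs through a coset of $\mathbb Z$ in $\mathbb R$. Start from the one with $f\in[0,1)$ and apply Lemma~\ref{lem:charge}(i): one of them, $w$, has $f\in[0,3)$ and is charged. Then $|x_w|\le3|v_\tau|\le C\alpha$ and $y_w=e^{-\tau/m}(y''+fy_v)$. Since $|y''|\ge ca^{-1}e^{H/m}\ge6e^{-H}\ge2|fy_v|$ for $C_*$ large, both bounds in the admissibility condition give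
\[
|y_w|\asymp e^{-\tau/m}\lambda_1(\Lambda_v)\asymp a^{-1}e^{(H-\tau)/m}=a^{-1+1/m}e^{(H-h)/m}=Y(a)e^{(H-h)/(d-1)}.
\]
Finally $|x_w|/|y_w|\le C\alpha\cdot a\,\alpha^{1/m}\le Ce^{2W}a^{-1/m}\le1$ for $a_*$ large.
\end{proof}

\section{One cycle}\label{sec:cycle}

From now on $W=2\log C_5$. It depends only on $(m,n)$, so factors $e^W$ are absorbed in $c$ and $C$, and we write \emph{$(a,h)$-admissible} for $(a,h,W)$-admissible. The constants $a_*,C_*$ are those of Proposition~\ref{prop:free} for this $W$; they are enlarged finitely many times in the next proof and still depend only on $(m,n)$.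

\begin{proposition}\label{prop:cycle}
There are $a_*\ge2$ and $C_*\ge C_3$ and $c_7,C_7,C_8>0$, depending only on $(m,n)$, with the following property. Let $a_*\le a\le a^+$ and $C_*\log a^+\le h\le h^+$, put
\[
\tau=\tau(a,h),\qquad S=m\big(h^++\log Y(a)\big),\qquad T=\tau+S,
\]
and let $(\Lambda,\chi,v)$ be $(a,h)$-admissible. Then there is a finite set $\mathcal F\subset M_{n,m}(\mathbb R)$ with $\#\mathcal F\ge c_7e^{d(T-S/m)}(a^+)^{-C_7}$ such that the cubes $Q_F=F+e^{-\theta T}[0,1]^{mn}$, $F\in\mathcal F$, lie in $[0,1]^{mn}$ and have disjoint interiors, and: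
\begin{itemize}
\item[(1)] for every $F\in\mathcal F$ there is $v^+$ such that $(g_Tu_F\Lambda,\chi,v^+)$ is $(a^+,h^+)$-admissible;
\item[(2)] for every $F\in\mathcal F$, $\hat B\in Q_F$ and $t\in[0,T]$, the lattice $g_tu_{\hat B}\Lambda$ contains a charged vector of norm at most $C_8a^{-\gamma}$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Construction.} Let $E$ be the set of Proposition~\ref{prop:free}. We stay away from the boundary of the unit cube, to leave room for the corrections: $E\cap[\frac14,\frac34]^{mn}$ has measure at least $2^{-mn}-2^{-mn-1}=2^{-mn-1}$. Let $\mathcal B$ be a maximal $2(C_6+3)e^{-\theta\tau}$-separated subset of it. By (G4), $\#\mathcal B\ge ce^{\theta\tau mn}=ce^{d\tau}$.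

Fix $B\in\mathcal B$, and let $L=g_\tau u_B\Lambda$ and $w$ be as in Proposition~\ref{prop:free}. Let $B'=\sigma(w)$, so $|B'|\le C_6$, and put $L^*=u_{B'}L$, $w^*=u_{B'}w=(0,y_w)$, $M=L^*_{w^*}$. We check the hypotheses of Proposition~\ref{prop:contraction} for $L^*,w^*$. Since $a^{-1}\le Y(a)\le a$, part (b) of Proposition~\ref{prop:free} gives $ca^{-1}\le|y_w|\le Ca$. By Lemma~\ref{lem:proj}(iv), \eqref{eq:shear} and part (c), $\lambda_1(M)\ge c\lambda_1(L)^2/|y_w|\ge ca^{-2d-1}$. So $a^{-3d}\le|y_w|\le a^{3d}$ and $\lambda_1(M)\ge a^{-3d}$ for $a_*$ large. Moreover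
\begin{equation}\label{eq:Slarge}
S\ge m(h-\log a)\ge m(C_*-1)\log a^+\ge\max(C_3,mn)\log a^+
\end{equation}
for $C_*$ large. Let $\mathcal D(B)$ be the set given by Proposition~\ref{prop:contraction}, and define
\[
\mathcal F=\{B+e^{-\theta\tau}(B'+D):\ B\in\mathcal B,\ D\in\mathcal D(B)\}.
\]

\emph{The cubes.} For fixed $B$ the corresponding points of $\mathcal F$ are $e^{-\theta T}$-separated, so their cubes have disjoint interiors. These cubes lie within $|\cdot|_\infty$-distance $(C_6+2)e^{-\theta\tau}+e^{-\theta T}\le(C_6+3)e^{-\theta\tau}$ of $B$. This is half the separation of $\mathcal B$, so cubes for different $B$ have disjoint interiors; and it is at most $\frac14$ for $C_*$ large, so all cubes lie in $[0,1]^{mn}$. Since $\theta n(m-1)=d-\frac dm$,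
\[
\#\mathcal F\ge ce^{d\tau}e^{(d-d/m)S}(a^+)^{-C_4}=ce^{d(T-S/m)}(a^+)^{-C_4}.
\]

\emph{Proof of (1).} Let $F=B+e^{-\theta\tau}(B'+D)$. By \eqref{eq:commute}, $g_Tu_F\Lambda=g_Su_Du_{B'}g_\tau u_B\Lambda=g_Su_DL^*$. The vector $v^+=g_Su_Dw^*=(0,e^{-S/m}y_w)$ is primitive and charged. Its depth is $H^+=S/m-\log|y_w|=h^++\log Y(a)-\log|y_w|$, so Proposition~\ref{prop:free}(b) gives
\[
|H^+-h^+|\le\log C_5+\frac{|H-h|}{d-1}\le\frac W2+\frac W2=W .
\]
The error inherited from the previous cycle is at least halved because $d\ge3$; this is what keeps the window $W$ fixed. By \eqref{eq:slab} the projection of $g_Tu_F\Lambda$ along $v^+$ is $g_Su_DM$, and Proposition~\ref{prop:contraction} gives the required bounds on its first minimum. For $n=1$ this is (iii) as it stands. For $m=1$ use $a^{-6d}\ge(a^+)^{-6d}$, and for $m,n\ge2$ use $c_1\ge(a^+)^{-6d}$, which holds for $a_*$ large.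

\emph{Proof of (2).} Since $\hat B\in[0,1]^{mn}$, the old vector satisfies
\[
|g_tu_{\hat B}v|\le e^{t/n}|\hat By_v|+e^{-t/m}|y_v|\le Ce^{t/n-h}\qquad(t\ge0).
\]
For the new vector write $\hat B=B+e^{-\theta\tau}(B'+D+e^{-\theta S}Z)$ with $Z\in[0,1]^{mn}$, and let $w_0\in\Lambda$ be the charged vector with $g_\tau u_Bw_0=w$. For $0\le s\le S$, \eqref{eq:commute} and $Dy_w=0$ give
\[
g_{\tau+s}u_{\hat B}w_0=g_su_{e^{-\theta S}Z}u_Du_{B'}w=\big(e^{s/n-\theta S}Zy_w,\ e^{-s/m}y_w\big).
\]
As $\frac sn-\theta S\le\frac sn-\theta s=-\frac sm$, this vector has norm at most $C|y_w|e^{-s/m}\le CY(a)e^{-s/m}$. We use $v$ for $0\le t\le\tau+s_0$ and $w_0$ for $\tau+s_0\le t\le T$, where $s_0\le mn\log a\le S$ by \eqref{eq:Slarge} is chosen as follows.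

If $n\ge2$, let $s_0=mn\log a$. Then $e^{(\tau+s_0)/n-h}=a^{-(d-1)}a^m=a^{1-n}$ and $Y(a)e^{-s_0/m}=a\cdot a^{-n}=a^{1-n}$.

If $n=1$, let $s_0=\frac1{m+1}\log a$. Then $e^{\tau+s_0-h}=a^{-1+\frac1{m+1}}=a^{-\frac m{m+1}}$ and $Y(a)e^{-s_0/m}=a^{-1+\frac1m-\frac1{m(m+1)}}=a^{-\frac m{m+1}}$.

In both cases the norm is at most $Ca^{-\gamma}$.
\end{proof}

\section{The Cantor set and its dimension}\label{sec:cantor}

We recall the definitions. For $s>0$ and $0<\delta\le\infty$, $\mathcal H^s_\delta(X)$ is the infimum of $\sum_i(\operatorname{diam}U_i)^s$ over countable covers of $X$ by sets $U_i$ of diameter at most $\delta$, and $\mathcal H^s(X)=\sup_{\delta}\mathcal H^s_\delta(X)$. One has $\mathcal H^s(X)=0$ if and only if $\mathcal H^s_\infty(X)=0$, since a cover with $\sum_i(\operatorname{diam}U_i)^s<\delta^s$ consists of sets of diameter less than $\delta$. The Hausdorff dimension is $\dim_HX=\inf\{s>0:\mathcal H^s(X)=0\}$. The \emph{mass distribution principle} says: if a Borel probability measure $\mu$ has $\mu(\mathcal K)=1$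 for a compact set $\mathcal K$ and $\mu(U)\le r^s$ for all open $|\cdot|_\infty$-balls $U$ of sufficiently small radius $r$, then $\dim_H\mathcal K\ge s$.

Fix $\mathbf b\notin\mathbb Z^m$. Choose $i$ with $b_i\notin\mathbb Z$ and, by Lemma~\ref{lem:charge}(ii), an integer $j_{\mathbf b}\ge1$ with $\|j_{\mathbf b}b_i\|_{\mathbb Z}\ge\frac14$. This is the only place where the hypothesis on $\mathbf b$ is used: it provides the first charged vector, and Lemma~\ref{lem:charge}(i) passes the charge on.

\begin{proposition}\label{prop:cantor}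
There is $a_{\mathbf b}\ge a_*$, depending only on $m,n,\mathbf b$, with the following property. Let $(a_k)_{k\ge0}$ and $(h_k)_{k\ge0}$ be nondecreasing sequences with
\begin{gather}
a_0\ge a_{\mathbf b},\qquad h_k\ge C_*\log a_{k+1}\quad(k\ge0),\label{eq:P}\\
a_k\to\infty,\qquad\frac{h_{k+1}}{h_k}\to1,\qquad\frac{\log a_{k+1}}{h_k}\to0,\qquad\frac{h_k}{\sum_{j<k}h_j}\to0.\label{eq:Q}
\end{gather}
Put $S_k=m(h_{k+1}+\log Y(a_k))$, $T_k=\tau(a_k,h_k)+S_k$, $t_0=m(h_0+\log j_{\mathbf b})$ and $t_{k+1}=t_k+T_k$. Then $t_k\to\infty$, and there is a compact set $\mathcal K\subset M_{n,m}(\mathbb R)$ with $\dim_H\mathcal K\ge mn-\frac{mn}{m+n}$ such that for every $B\in\mathcal K$, with $A=B^T$, and all sufficiently large $k$,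
\begin{equation}\label{eq:lower}
\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}\ge c\,a_k^\gamma\qquad\text{whenever }\mathbf q\in\mathbb Z^n,\ e^{t_k/n}\le\|\mathbf q\|\le e^{t_{k+1}/n}.
\end{equation}
\end{proposition}

The last condition in \eqref{eq:Q} says that one cycle is short compared with the time already elapsed. It is needed because we estimate the measure of a ball whose radius lies between two generations by the measure of a cube of the earlier one.

\begin{proof}
\emph{Initial state.} We aim a charged vector of $\mathbb Z^d$ and run one contraction phase. Let $v_0=(e_1,j_{\mathbf b}e_i)\in\mathbb Z^n\times\mathbb Z^m$, where $e_1,e_i$ are standard basis vectors. It is primitive, since one entry equals $1$, and $\chi(v_0)=j_{\mathbf b}b_i$, so it is charged. Let $B_0=\sigma(v_0)$, $L=u_{B_0}\mathbb Z^d$ and $w=u_{B_0}v_0=(0,j_{\mathbf b}e_i)$. Since $|B_0|=1/j_{\mathbf b}\le1$, \eqref{eq:shear} and Lemma~\ref{lem:proj}(iv) give $\lambda_1(L_w)\ge c/j_{\mathbf b}$. Choose $a_{\mathbf b}\ge a_*$ so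 large that $a_{\mathbf b}^{-3d}\le c/j_{\mathbf b}$ and $j_{\mathbf b}\le a_{\mathbf b}^{3d}$. Also $t_0\ge h_0\ge C_3\log a_0$. So Proposition~\ref{prop:contraction} applies with $a=a^+=a_0$ and $S=t_0$, and then $H^+=t_0/m-\log j_{\mathbf b}=h_0$. Pick $D\in\mathcal D$ and put $B^{(0)}=B_0+D$. By \eqref{eq:slab} and the bounds (i)--(iii), where (ii) is combined with $c_1\ge a_*^{-6d}$, the triple $(g_{t_0}u_{B^{(0)}}\mathbb Z^d,\chi,g_{t_0}w)$ is $(a_0,h_0)$-admissible.

\emph{The tree.} We construct cubes of level $k$, of the form $B^{(k)}+e^{-\theta t_k}[0,1]^{mn}$, such that $\Lambda=g_{t_k}u_{B^{(k)}}\mathbb Z^d$ with $\chi$ and a suitable vector is $(a_k,h_k)$-admissible. Level $0$ consists of the one cube with corner $B^{(0)}$. Given a cube of level $k$, apply Proposition~\ref{prop:cycle} to $\Lambda$ with $(a,h,a^+,h^+)=(a_k,h_k,a_{k+1},h_{k+1})$; its hypotheses hold by \eqref{eq:P}. By \eqref{eq:commute},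
\begin{equation}\label{eq:renorm}
g_{t_k+t}\,u_{B^{(k)}+e^{-\theta t_k}B}\,\mathbb Z^d=g_tu_B\Lambda .
\end{equation}
So the sets $B^{(k)}+e^{-\theta t_k}Q_F$, $F\in\mathcal F$, are cubes of side $e^{-\theta t_{k+1}}$ with disjoint interiors inside the given cube, and they have the required property for level $k+1$. In every cube of level $k$ we select exactly
\[
N_k=\big\lceil c_7e^{d(T_k-S_k/m)}a_{k+1}^{-C_7}\big\rceil\ge1
\]
of them; these are the cubes of level $k+1$. Let $\mathcal K_k$ be the union of the cubes of level $k$, and $\mathcal K=\bigcap_k\mathcal K_k$.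

Let $B\in\mathcal K$ and $t\in[t_k,t_{k+1}]$. Since $B$ lies in a cube of level $k+1$, \eqref{eq:renorm} and Proposition~\ref{prop:cycle}(2) show that $g_tu_B\mathbb Z^d$ contains a charged vector of norm at most $C_8a_k^{-\gamma}$. Once $C_8a_k^{-\gamma}\le\frac1{8\sqrt n}$, Lemma~\ref{lem:criterion} gives \eqref{eq:lower}.

\emph{The measure.} Let $\mu_i$ be the normalized Lebesgue measure on $\mathcal K_i$, and let $\mu$ be the weak limit of a subsequence. For $i\ge k$ we have $\mu_i(\mathcal K_k)=1$, and $\mathcal K_k$ is closed, so $\mu(\mathcal K_k)=1$ for all $k$ and $\mu(\mathcal K)=1$. The cubes of one level have equal size and disjoint interiors, and the same number of descendants, so for $i\ge k$ each cube of level $k$ has $\mu_i$-measure $\prod_{j<k}N_j^{-1}$. An open $|\cdot|_\infty$-ball $U$ of radius $r\le e^{-\theta t_k}$ meets at most $4^{mn}$ cubes of level $k$, because these lie in a cube of side $2r+2e^{-\theta t_k}\le4e^{-\theta t_k}$. As $U$ is open, $\mu(U)\le\liminf\mu_i(U)$ along the subsequence,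 and therefore
\begin{equation}\label{eq:mass}
\mu(U)\le4^{mn}\prod_{j<k}N_j^{-1}\qquad(r\le e^{-\theta t_k}).
\end{equation}

\emph{The dimension.} In both cases of the table, $T_j=nh_j+mh_{j+1}+O(\log a_j)$ and $S_j/m=h_{j+1}+O(\log a_j)$. By \eqref{eq:Q},
\[
T_j=(d+o(1))h_j,\qquad\log N_j\ge d(T_j-S_j/m)-C\log a_{j+1}=(d(d-1)+o(1))h_j .
\]
Let $\Sigma_k=\sum_{j<k}h_j$. Since $h_j\ge h_0>0$ we have $\Sigma_k\to\infty$, so summation preserves the $o(1)$ terms: $\sum_{j<k}\log N_j\ge(d(d-1)+o(1))\Sigma_k$ and, using $T_k=O(h_k)=o(\Sigma_k)$,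
\[
t_{k+1}=t_0+\sum_{j<k}T_j+T_k=(d+o(1))\Sigma_k .
\]
In particular $t_k\to\infty$. Let $0<s<(d-1)/\theta$. Then $s\theta d<d(d-1)$, so for all large $k$ the right side of \eqref{eq:mass} is at most $e^{-s\theta t_{k+1}}$. Given a small $r$, take $k$ with $e^{-\theta t_{k+1}}<r\le e^{-\theta t_k}$; then $\mu(U)\le r^s$. By the mass distribution principle $\dim_H\mathcal K\ge(d-1)/\theta=mn-\frac{mn}d$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

To pass from the slices to the set of pairs we use a covering argument that needs no measurability of the set.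

\begin{lemma}\label{lem:fibre}
Let $X\subset\mathbb R^{mn}\times\mathbb R^m$ and $s_0>0$. If the slice $X^{\mathbf b}=\{A:(A,\mathbf b)\in X\}$ has $\dim_HX^{\mathbf b}\ge s_0$ for every $\mathbf b\notin\mathbb Z^m$, then $\dim_HX\ge s_0+m$.
\end{lemma}

\begin{proof}
Let $0<s<s_0$ and suppose that $\mathcal H^{s+m}(X)=0$. For each $l\in\mathbb N$ there is a countable cover of $X$ by closed Euclidean balls $U_{l,i}$ with $\sum_i(\operatorname{diam}U_{l,i})^{s+m}<2^{-l}$: start from a cover with a sufficiently small sum, replace each set of diameter $\delta>0$ by a closed ball of radius $\delta$ about one of its points, and replace each one-point set by a sufficiently small ball. The projection $U'_{l,i}$ of $U_{l,i}$ to $\mathbb R^m$ is a closed ball of the same diameter. The function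
\[
f_l(\mathbf b)=\sum_i1_{U'_{l,i}}(\mathbf b)\,(\operatorname{diam}U_{l,i})^s
\]
is Borel, and $\int f_l\le C\sum_i(\operatorname{diam}U_{l,i})^{s+m}\le C2^{-l}$. So $\sum_lf_l$ is integrable, and $f_l(\mathbf b)\to0$ for almost every $\mathbf b$. The slices at $\mathbf b$ of the balls $U_{l,i}$ with $\mathbf b\in U'_{l,i}$ cover $X^{\mathbf b}$, so $\mathcal H^s_\infty(X^{\mathbf b})\le f_l(\mathbf b)$ for all $l$. Hence $\mathcal H^s(X^{\mathbf b})=0$ for almost every $\mathbf b$, and in particular for some $\mathbf b\notin\mathbb Z^m$. This contradicts $s<s_0\le\dim_HX^{\mathbf b}$. Thus $\mathcal H^{s+m}(X)>0$ for all $s\in(0,s_0)$.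
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $a_k=k+k_0$ and $h_k=\sqrt{k+k_0}$, where $k_0\ge a_{\mathbf b}$ is so large that $\sqrt x\ge C_*\log(x+1)$ for $x\ge k_0$. Then \eqref{eq:P} holds, and so does \eqref{eq:Q}; for its last condition note $\sum_{j<k}h_j\ge k$. Since $t_k\to\infty$ and $a_k\to\infty$, \eqref{eq:lower} shows that $B^T\in\mathbf{Bad}^{\mathbf b}(\infty)$ for all $B\in\mathcal K$. Transposition is an isometry, so $\dim_H\mathbf{Bad}^{\mathbf b}(\infty)\ge mn-\frac{mn}{m+n}$ for every $\mathbf b\notin\mathbb Z^m$. Lemma~\ref{lem:fibre} with $X=\mathbf{Bad}(\infty)$ gives $\dim_H\mathbf{Bad}(\infty)\ge mn+m-\frac{mn}{m+n}$. The reverse inequalities are the upper bounds in \eqref{eq:known}.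
\end{proof}

For Theorem~\ref{thm:psi} the gain $a_k^\gamma$ has to beat $\psi$ up to time $t_{k+1}$. The conditions \eqref{eq:Q} ask for $\log a_{k+1}=o(h_k)$ and $h_k=o(t_k)$. So $h_k$ must be placed strictly between $\log\psi(e^{t_k/n})$ and $t_k$, which is possible because $\log\psi(Q)=o(\log Q)$.

\begin{proof}[Proof of Theorem~\ref{thm:psi}]
Since $\psi\ge1$, we have $\mathbf{Bad}^{\mathbf b}_\psi\subset\mathbf{Bad}^{\mathbf b}(\infty)$ and $\mathbf{Bad}_\psi\subset\mathbf{Bad}(\infty)$, so the upper bounds follow from \eqref{eq:known}. By Proposition~\ref{prop:cantor} and Lemma~\ref{lem:fibre} it suffices to find, for each $\mathbf b\notin\mathbb Z^m$, sequences satisfying \eqref{eq:P} and \eqref{eq:Q} such that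
\begin{equation}\label{eq:beat}
\psi(Q)\le a_k^{\gamma/2}\qquad\text{for all }k\ge0\text{ and all integers }1\le Q\le e^{t_{k+1}/n}.
\end{equation}
Indeed, \eqref{eq:lower} then gives $\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}/\psi(\|\mathbf q\|)\ge ca_k^{\gamma/2}\to\infty$.

\emph{An intermediate function.} For $t\ge0$ let $f(t)=\max\{\log\psi(Q):Q\in\mathbb N,\ Q\le e^{t/n}\}$. It is nonnegative and nondecreasing. For each $\varepsilon>0$ there is $C_\varepsilon$ with $\log\psi(Q)\le C_\varepsilon+\varepsilon\log Q$ for all $Q$, so $f(t)\le C_\varepsilon+\varepsilon t/n$ and $f(t)=o(t)$. Let $\varphi(t)=f(t)+\sqrt t$ and, for $t>0$,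
\[
G(t)=t\,\sup_{s\ge t}\frac{\varphi(s)}s,\qquad g(t)=\sqrt{tG(t)} .
\]
Then $G\ge\varphi$, and $G(t)/t$ is nonincreasing and tends to $0$. Also $G$ is nondecreasing: if $t<t'$, then $t\varphi(s)/s\le\varphi(t')\le G(t')$ for $t\le s\le t'$, and $t\varphi(s)/s\le t'\varphi(s)/s\le G(t')$ for $s\ge t'$. Consequently $g$ is nondecreasing; $g(t)/t=\sqrt{G(t)/t}$ is nonincreasing and tends to $0$, so that $g(\lambda t)\le\lambda g(t)$ for $\lambda\ge1$; $g(t)\ge t^{3/4}$; and $f(t)/g(t)\le G(t)/g(t)=\sqrt{G(t)/t}\to0$.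

\emph{The sequences.} Let $A_0=\log a_{\mathbf b}$, let $\sigma_0$ be large, and define
\[
\sigma_{k+1}=\sigma_k+g(\sigma_k),\qquad h_k=g(\sigma_k),\qquad\log a_k=A_0+\tfrac2\gamma f(6d\sigma_k)+\log(1+\sigma_k).
\]
We take $\sigma_0$ so large that $g(\sigma)\le\sigma$ for $\sigma\ge\sigma_0$; then $\sigma_{k+1}\le2\sigma_k$. Since $\sigma_{k+1}-\sigma_k\ge g(\sigma_0)>0$, we have $\sigma_k\to\infty$. The sequences $(a_k)$, $(h_k)$ are nondecreasing, $a_0\ge a_{\mathbf b}$ and $a_k\to\infty$. Further,
\[
1\le\frac{h_{k+1}}{h_k}\le\frac{\sigma_{k+1}}{\sigma_k}=1+\frac{g(\sigma_k)}{\sigma_k}\to1,\qquad\frac{h_k}{\sum_{j<k}h_j}=\frac{g(\sigma_k)}{\sigma_k-\sigma_0}\to0 .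
\]
We have $\log a_{k+1}\le R(\sigma_k)$ with $R(\sigma)=A_0+\frac2\gamma f(12d\sigma)+\log(1+2\sigma)$. Since $g(12d\sigma)\le12d\,g(\sigma)$, $f=o(g)$ and $g(\sigma)\ge\sigma^{3/4}$, we get $R(\sigma)=o(g(\sigma))$ as $\sigma\to\infty$. So $\log a_{k+1}/h_k\to0$, and $\log a_{k+1}\le h_k/C_*$ for all $k$ if $\sigma_0$ is large. Thus \eqref{eq:P} and \eqref{eq:Q} hold.

\emph{Proof of \eqref{eq:beat}.} We may assume $C_*\ge1$. From $\tau(a_j,h_j)\le nh_j$, $h_{j+1}\le2h_j$ and $\log Y(a_j)\le\log a_j\le h_j$ we get $T_j\le nh_j+3mh_j\le3dh_j$. Also $t_0=m(h_0+\log j_{\mathbf b})\le3d\sigma_0$ if $\sigma_0\ge\log j_{\mathbf b}$. Therefore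
\[
t_{k+1}\le3d\sigma_0+3d\sum_{j\le k}h_j=3d\sigma_{k+1}\le6d\sigma_k,
\]
and for $Q\le e^{t_{k+1}/n}$ we obtain $\log\psi(Q)\le f(6d\sigma_k)\le\frac\gamma2\log a_k$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kim} Taehyeong Kim, \emph{Infinitely badly approximable affine forms}, arXiv:2406.00821 (2024).
\end{thebibliography}
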